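# Isomorphism of finitely generated bi-orderable groups is universal

## 1. A first guess, tested on cyclic, abelian and metabelian groups

A **bi-ordering** of a group $G$ is a strict total order $<$ on $G$ such that $g<h$ implies $fg<fh$ and $gf<hf$ for all $f,g,h\in G$. A group is **bi-orderable** if it has a bi-ordering. The group $\mathbb Z$ is bi-orderable, and so is $\mathbb Z^k$ with the lexicographic order. A bi-orderable group is torsion-free: if $g>1$, then $g^2>g>1$, and inductively $g^n>1$ for all $n\ge1$; the case $g<1$ is symmetric. Torsion-freeness is not enough. In the Klein bottle group $\langle a,b\mid aba^{-1}=b^{-1}\rangle\cong\mathbb Z\rtimes\mathbb Z$, if $b>1$, then conjugating by $a$ gives $b^{-1}>1$, and multiplying by $b$ gives $1>b$, a contradiction; the case $b<1$ fails in the same way.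

How hard is it to tell finitely generated bi-orderable groups apart up to isomorphism? The measure used here is Borel reducibility between countable Borel equivalence relations, recalled in Section 2. The question, taken from Filippo Calderoni and Adam Clay, "The isomorphism problem for finitely generated bi-orderable groups", arXiv:2510.10673 (2025), is whether this isomorphism relation is *universal*: can every countable Borel equivalence relation be coded into it?

The answer one would first guess is yes. The relation is known to be *weakly universal*, which means that every countable Borel equivalence relation maps to it by a countable-to-one Borel homomorphism. This is only a hint, because it is open in general whether weak universality implies universality. So let us test the guess on small classes of groups. We use one consequence of universality: a universal relation has uncountably many classes. Indeed equality on $2^{\mathbb N}$ is a countable Borel equivalence relation, and a reduction sends inequivalent points to inequivalent points.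

*One generator.* A cyclic group $\mathbb Z/k\mathbb Z$ is torsion-free only for $k=0$ or $k=1$. There are two bi-orderable groups, $\mathbb Z$ and $1$. The guess fails on this class.

*Abelian groups.* A finitely generated torsion-free abelian group is $\mathbb Z^k$ for some $k$. There are countably many classes, and the guess fails again.

*Metabelian groups.* By a theorem of P. Hall (Finiteness conditions for soluble groups, Proc. London Math. Soc. 4 (1954)), finitely generated metabelian groups satisfy the maximal condition on normal subgroups. Let $F_n$ be free of rank $n$. A metabelian quotient of $F_n$ is $F_n/N$ with $N\ge F_n''$. Then $N/F_n''$ is a normal subgroup of the finitely generated metabelian group $F_n/F_n''$, so it is the normal closure of a finite set. Hence $N$ is the product of $F_n''$ with the normal closure of a finite subset of $F_n$. There are only countably many such $N$, for all $n$ together. The guess fails once more.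

So "yes" fails on every class tried so far, and the obstruction is the same each time: there are too few normal subgroups. If the guess is right, its first chance among solvable groups is derived length three. We shall see that two generators and derived length three suffice.

## 2. Marked groups and countable Borel equivalence relations

For $n\ge1$ let $F_n$ be the free group on $x_1,\dots,x_n$, and let $\mathcal N_n\subseteq 2^{F_n}$ be the set of normal subgroups of $F_n$ with the product topology, a compact metrizable space. A point $N\in\mathcal N_n$ is read as the **marked group** $F_n/N$, marked by the images of $x_1,\dots,x_n$. For example, the points of $\mathcal N_1$ are the subgroups $k\mathbb Z$ of $\mathbb Z$, and $k\mathbb Z\to\{0\}$ as $k\to\infty$, since a fixed nonzero integer lies in $k\mathbb Z$ for only finitely many $k$. Put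
$$\mathcal{BO}_n=\{N\in\mathcal N_n: F_n/N\text{ is bi-orderable}\},\qquad \mathcal{BO}=\bigsqcup_{n\ge1}\mathcal{BO}_n .$$

The set $\mathcal{BO}_n$ is closed in $\mathcal N_n$, so $\mathcal{BO}$ is a Polish space. Here is why. Consider the pairs $(N,P)\in\mathcal N_n\times2^{F_n}$ such that for each $u\in F_n$ exactly one of $u\in N$, $u\in P$, $u^{-1}\in P$ holds, and $PP\subseteq P$, $PN\subseteq P$, and $fPf^{-1}\subseteq P$ for all $f\in F_n$. Each condition involves finitely many coordinates at a time, so these pairs form a closed, hence compact, set. Such a $P$ is exactly the preimage in $F_n$ of the set of positive elements of a bi-ordering of $F_n/N$. So $\mathcal{BO}_n$ is the projection of a compact set, and is closed. If the condition on $fPf^{-1}$ is dropped, the same argument shows that the marked left-orderable groups (those with a strict total order invariant under left multiplication) form a closed set.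

Write $N\cong_{BO}N'$ when the abstract groups represented by $N,N'\in\mathcal{BO}$ are isomorphic; the markings are ignored, and $N$, $N'$ may use different numbers of generators.

A **countable Borel equivalence relation** on a standard Borel space $X$ is an equivalence relation that is Borel in $X\times X$ and has countable classes. Isomorphism on $\bigsqcup_n\mathcal N_n$, and hence on each of its Borel subsets, is an example. Indeed, for $N\in\mathcal N_n$ and $N'\in\mathcal N_m$, the groups $F_n/N$, $F_m/N'$ are isomorphic iff there are homomorphisms $a\colon F_n\to F_m$ and $b\colon F_m\to F_n$ with $a(N)\subseteq N'$ and $b(N')\subseteq N$ such that $b(a(u))u^{-1}\in N$ for each generator $u$ of $F_n$ and $a(b(u))u^{-1}\in N'$ for each generator $u$ of $F_m$. For fixed $a,b$ this is a closed condition, and there are countably many pairs $(a,b)$. A class is countable because a point of $\mathcal N_n$ isomorphic to $G$ is the kernel of one of the countably many homomorphisms $F_n\to G$.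

Let $E$ and $E'$ be countable Borel equivalence relations on $X$ and $Y$, and let $f\colon Y\to X$ be Borel.

**Definition.** The map $f$ is a *Borel reduction* of $E'$ to $E$, and we write $E'\le_B E$, if $y\,E'\,y'\iff f(y)\,E\,f(y')$. It is a *Borel homomorphism* if only $\Rightarrow$ is required, and it is *countable-to-one* if all fibres $f^{-1}(\{x\})$ are countable. The relation $E$ is *universal* if every countable Borel equivalence relation has a Borel reduction to $E$, and *weakly universal* if every countable Borel equivalence relation has a countable-to-one Borel homomorphism to $E$. A universal relation is unique up to Borel bireducibility and is written $E_\infty$.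

To see the difference, let $E_0$ on $2^{\mathbb N}$ relate sequences that differ in finitely many places. The identity map is an injective homomorphism from equality on $2^{\mathbb N}$ to $E_0$, but not a reduction, since it sends some inequivalent points to equivalent ones. Every reduction is a countable-to-one homomorphism, because a fibre lies inside one class.

For a countable group $\Lambda$, let $E(\Lambda,2^\Lambda)$ be the orbit equivalence relation of the translation action $\lambda\cdot A=\lambda A$ on subsets $A\subseteq\Lambda$. We use one published theorem as a starting point: by Dougherty–Jackson–Kechris (The structure of hyperfinite Borel equivalence relations, Trans. AMS 341 (1994), Prop. 1.8), if $\Lambda$ is free of rank $2$, then $E(\Lambda,2^\Lambda)$ is universal. Since reductions compose, it is enough to reduce this one relation to $\cong_{BO}$.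

## 3. The two theorems

A group $G$ is *centre-by-metabelian* if $G''$ is central. Then $G'''=1$, so $G$ is solvable of derived length at most $3$.

**Theorem 1.** There is a free group $\Lambda\le GL_2(\mathbb Z)$ of rank $2$ and a continuous map $A\mapsto N_A$, $2^\Lambda\to\mathcal{BO}_2$, such that every $F_2/N_A$ is bi-orderable and centre-by-metabelian, and
$$F_2/N_A\cong F_2/N_B\iff B=\lambda A\text{ for some }\lambda\in\Lambda .$$
Hence $E(\Lambda,2^\Lambda)\le_B\ \cong_{BO}$, and $\cong_{BO}$ is universal. Already its restriction to $2$-generated centre-by-metabelian groups is universal.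

**Theorem 2.**

1. (Classification) Let $F=F_2$ and $C=F''/[F'',F]$. For $R\le C$ let $\tilde R\le F''$ be its preimage and $G_R=F/\tilde R$. Then $C$ is free abelian on $(\mathbb Z^2\setminus0)/\pm$, with the explicit $GL_2(\mathbb Z)$-action $\theta\mapsto\theta_*$ given in Section 4. Moreover $G_R\cong G_S\iff S=\theta_*(R)$ for some $\theta\in GL_2(\mathbb Z)$, and $G_R$ is bi-orderable iff $C/R$ is torsion-free.
2. (Number of generators) $\cong_{BO}$ restricted to $\mathcal{BO}_n$ is universal iff $n\ge2$.
3. (Derived length) $\cong_{BO}$ restricted to solvable groups of derived length $\le d$ is universal iff $d\ge3$.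
4. If $\mathcal C$ is a Borel isomorphism-invariant class of marked finitely generated groups containing all $F_2/N_A$, then isomorphism on $\mathcal C$ is universal. Examples are centre-by-metabelian groups, solvable groups of derived length $\le3$, and left-orderable groups.

The plan is this. Metabelian groups have too few normal subgroups. But in $F/[F'',F]$ the subgroup $C$ is central, so *every* subgroup of $C$ is normal. If $C$ has infinite rank, we can kill any part of it we like, and the only question is which choices give isomorphic quotients. Theorem 2(1) says that this is governed by $GL_2(\mathbb Z)$, which contains free groups of rank $2$. We then need a code for subsets of $\Lambda$ that sees $\Lambda$ and nothing more of $GL_2(\mathbb Z)$.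

## 4. The central subgroup $F''/[F'',F]$

From now on $F=\langle x,y\rangle$ is free of rank $2$, $[u,v]=uvu^{-1}v^{-1}$, $\Phi=F/F''$ and $M=F'/F''=\Phi'$. Conjugation makes $F$ act on $M$ through $F/F'=\mathbb Z^2$, where $x\mapsto(1,0)$ and $y\mapsto(0,1)$, so $M$ is a module over the Laurent polynomial ring $\mathbb Z[\mathbb Z^2]$. Let $w\in M$ be the class of $[x,y]$, and put $w_d=d\cdot w$ for $d\in\mathbb Z^2$. For instance $w_{(1,0)}$ is the class of $x[x,y]x^{-1}$.

**Step 1a ($M$ is free of rank one on $w$).** This step gives coordinates on the metabelian layer. The subgroup $F'$ is the fundamental group of the cover of the figure eight with deck group $\mathbb Z^2$. This cover is the grid in $\mathbb R^2$, the $1$-skeleton of the tessellation by unit squares. So $M$ is the first homology of the grid, which is the group $Z_1$ of cellular $1$-cycles. The loop of $fuf^{-1}$ runs along the path of $f$, then along the translate of the loop $u$ by the image of $f$, then back. So conjugation corresponds to translation. Now view the grid inside the plane. Since $H_2(\mathbb R^2)=0$, the boundary map $\partial_2\colon C_2(\mathbb R^2)\to Z_1$ is injective; since $H_1(\mathbb R^2)=0$,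 it is surjective. So it is an isomorphism of $\mathbb Z[\mathbb Z^2]$-modules. The module $C_2(\mathbb R^2)$ is free of rank one on the square $[0,1]^2$, whose boundary, traversed from the origin, is the loop $xyx^{-1}y^{-1}$. Hence $\{w_d:d\in\mathbb Z^2\}$ is a $\mathbb Z$-basis of $M$.

**Step 1b ($F''/[F'',F']\cong\Lambda^2M$).** This step computes $F''$ modulo a subgroup that is too small for us; the next step enlarges it. Put $H=F'$, a free group, with a free basis $(h_i)_{i\in I}$ indexed by a totally ordered set. Then $M=H/\gamma_2(H)$, $F''=\gamma_2(H)$ and $[F'',F']=\gamma_3(H)$. The following is a classical fact of Magnus and Witt; here is a proof.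

We have $[uu',v]=u[u',v]u^{-1}\,[u,v]\equiv[u,v][u',v]$ modulo $\gamma_3(H)$, and similarly in the second variable; also $[u,u]=1$, and $[u,v]\in\gamma_3(H)$ if $u$ or $v$ lies in $\gamma_2(H)$. So $\bar u\wedge\bar v\mapsto[u,v]\gamma_3(H)$ is a well-defined homomorphism $\Lambda^2M\to\gamma_2(H)/\gamma_3(H)$. It is onto, since commutators generate $\gamma_2(H)$. For injectivity, let $b_i\in M$ be the class of $h_i$; these form a basis of $M$. Let $\beta\colon M\times M\to\Lambda^2M$ be the bilinear map with $\beta(b_i,b_j)=b_i\wedge b_j$ for $i<j$ and $\beta(b_i,b_j)=0$ for $i\ge j$. Give the set $M\times\Lambda^2M$ the group law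
$$(m,s)(m',s')=(m+m',\,s+s'+\beta(m,m')).$$
The elements $(0,s)$ are central. Comparing the two products of $(m,s)$ and $(m',s')$, we see that their commutator is $(0,\beta(m,m')-\beta(m',m))$, and checking on basis elements shows that $\beta(m,m')-\beta(m',m)=m\wedge m'$. So the group has class at most $2$. The homomorphism from $H$ sending $h_i$ to $(b_i,0)$ kills $\gamma_3(H)$ and sends $[u,v]$ to $(0,\bar u\wedge\bar v)$. It gives a left inverse to $\Lambda^2M\to\gamma_2(H)/\gamma_3(H)$, which is therefore injective.

Since $f[u,v]f^{-1}=[fuf^{-1},fvf^{-1}]$, the isomorphism is equivariant for conjugation by $F$, which acts on $\Lambda^2M$ diagonally through $\mathbb Z^2$.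

**Step 1c (a basis of $C$).** The goal is to identify $C=F''/[F'',F]$. Recall that the *coinvariants* $V_\Gamma$ of a $\Gamma$-module $V$ are the quotient of $V$ by all $v-\gamma v$. For example, if $\mathbb Z/2$ acts on $\mathbb Z$ by sign, the coinvariants are $\mathbb Z/2\mathbb Z$; if $\Gamma$ permutes a basis of a free abelian group $V$, then $V_\Gamma$ is free abelian on the set of orbits. The image of $[F'',F]$ in $F''/[F'',F']$ is generated by the classes of $[u,f]=u\cdot(fuf^{-1})^{-1}$ with $u\in F''$, $f\in F$, that is, by all $u-f\cdot u$ in additive notation. Hence
$$C\cong(\Lambda^2M)_{\mathbb Z^2},\qquad\text{the class of }[u,v]\ (u,v\in F')\ \text{corresponding to the class of }\bar u\wedge\bar v. \tag{1}$$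

We write $C$ additively. Let $e_d\in C$ be the class of $w_0\wedge w_d$. Translating by $c$, we see that
$$\text{the class of }w_c\wedge w_d\text{ is }e_{d-c},\qquad e_{-d}=-e_d,\qquad e_0=0; \tag{2}$$
for the middle formula, $w_0\wedge w_{-d}$ has the same class as $w_d\wedge w_0=-w_0\wedge w_d$. For instance $e_{(1,0)}$ is the class of $[[x,y],\,x[x,y]x^{-1}]$.

Choose $D$ with $\mathbb Z^2\setminus0=D\sqcup-D$. For each pair of distinct points of $\mathbb Z^2$, exactly one of the two differences lies in $D$, so $\{w_c\wedge w_{c+d}:c\in\mathbb Z^2,\ d\in D\}$ is a basis of $\Lambda^2M$. The group $\mathbb Z^2$ permutes it freely, without signs, by translating $c$; the orbits are indexed by $D$. Hence $C$ is free abelian with basis $\{e_d:d\in D\}$. In particular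
$$e_u=e_v\ \text{ with }u,v\ne0\ \Longrightarrow\ u=v. \tag{3}$$
For $c\in C$ write $\operatorname{supp}c\subset(\mathbb Z^2\setminus0)/\pm$ for its support in this basis; it does not depend on the choice of $D$.

For $\theta\in GL_2(\mathbb Z)$ define $\theta_*\in\operatorname{Aut}(C)$ by $\theta_*e_d=e_{\theta d}$. This respects $e_{-d}=-e_d$, so it is well defined. Moreover $(\theta\theta')_*=\theta_*\theta'_*$ and
$$(-I)_*=-\mathrm{id}. \tag{4}$$

## 5. Isomorphisms of the groups $G_R$ come from $GL_2(\mathbb Z)$

Let $R\le C$. Every subgroup of $C$ is central in $F/[F'',F]$, so $\tilde R$ is normal in $F$. Since $\tilde R\le F''$, we have $G_R''=F''/\tilde R=C/R$; this is central in $G_R$, and $G_R/G_R''=\Phi$, $G_R'/G_R''=M$. So each $G_R$ is centre-by-metabelian.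

**Lemma 3.** $G_R\cong G_S$ if and only if $S=\theta_*(R)$ for some $\theta\in GL_2(\mathbb Z)$.

**Step 2a (units of the Laurent polynomial ring).** We need that every unit of $\mathbb Z[\mathbb Z^2]$ is $\pm$ a monomial, because a unit will measure how an isomorphism moves $w$. Order $\mathbb Z^2$ lexicographically, and let $uv=1$. Write $\max$ and $\min$ for the largest and smallest exponents in the support. The extreme coefficients of a product are the products of the extreme coefficients, so $\max u+\max v=0=\min u+\min v$. As $\max\ge\min$ for both factors, $\max u=\min u$ and $\max v=\min v$. So $u$ and $v$ are monomials, whose coefficients have product $1$ in $\mathbb Z$ and hence are $\pm1$.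

**Step 2b (an isomorphism gives $\theta$).** Here we read off the matrix. Let $\varphi\colon G_R\to G_S$ be an isomorphism. It carries $G_R''$ to $G_S''$, so it induces $\alpha\in\operatorname{Aut}(\Phi)$ and an isomorphism $\varphi''\colon C/R\to C/S$. Let $\theta\in GL_2(\mathbb Z)$ be the action of $\alpha$ on $\Phi/\Phi'=\mathbb Z^2$. The restriction $\alpha|_M$ is a bijection of $M$, and since $M$ carries the conjugation action, $\alpha(d\cdot m)=\theta(d)\cdot\alpha(m)$. Hence $M=\alpha(\mathbb Z[\mathbb Z^2]\,w)=\mathbb Z[\mathbb Z^2]\,\alpha(w)$, so $\alpha(w)$ generates the free module $M$ of rank one. Thus $\alpha(w)=u\cdot w$ with $u$ a unit, and by Step 2a there are $\varepsilon=\pm1$ and $c\in\mathbb Z^2$ with $\alpha(w)=\varepsilon w_c$. Therefore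
$$\alpha(w_d)=\varepsilon\,w_{\theta d+c}\qquad(d\in\mathbb Z^2). \tag{5}$$

**Step 2c ($\varphi''$ is induced by $\theta_*$).** This step shows that the unknowns $\varepsilon$ and $c$ disappear on $C$. Since $G_R''$ is central, the commutator of two elements of $G_R'$ depends only on their images in $M$; by (1), if $u,v\in G_R'$, then $[u,v]\in C/R$ is the image of the class of $\bar u\wedge\bar v$. The same holds for $S$. Choose $u,v\in G_R'$ over $w_0,w_d$. By (5), $\varphi(u),\varphi(v)$ lie over $\varepsilon w_c,\ \varepsilon w_{\theta d+c}$. With (2),
$$\varphi''(e_d+R)=[\varphi(u),\varphi(v)]=\text{class of }\varepsilon^2\,w_c\wedge w_{\theta d+c}=e_{\theta d}+S .$$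
The sign is squared and the translation is absorbed by the coinvariants. So $\varphi''(k+R)=\theta_*(k)+S$ for all $k\in C$. Since $\varphi''$ is well defined and injective, $k\in R\iff\theta_*(k)\in S$; as $\theta_*$ is bijective, $\theta_*(R)=S$.

**Step 2d (every $\theta$ occurs).** For the converse we lift matrices to $\operatorname{Aut}(F)$. By the Euclidean algorithm, $GL_2(\mathbb Z)$ is generated by $\begin{pmatrix}1&1\\0&1\end{pmatrix}$, $\begin{pmatrix}1&0\\1&1\end{pmatrix}$ and $\begin{pmatrix}-1&0\\0&1\end{pmatrix}$. They are induced by the automorphisms of $F$ given by $(x,y)\mapsto(x,xy)$, $(xy,y)$ and $(x^{-1},y)$. So $\operatorname{Aut}(F)\to GL_2(\mathbb Z)$ is onto. Suppose $\theta_*(R)=S$, and let $\tilde\alpha\in\operatorname{Aut}(F)$ lift $\theta$. The subgroup $[F'',F]$ is characteristic, so $\tilde\alpha$ induces an automorphism of $F/[F'',F]=G_0$, where $0\le C$ is the trivial subgroup. Steps 2b and 2c with $R=S=0$ show that it acts on $C=G_0''$ as $\theta_*$. Hence $\tilde\alpha(\tilde R)=\tilde S$ and $G_R\cong G_S$. $\blacksquare$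

Let us try the lemma by hand. Call the gcd of the coordinates of a nonzero $d\in\mathbb Z^2$ its *content*. The group $GL_2(\mathbb Z)$ preserves the content, and it is transitive on vectors of a given content, since a primitive vector extends to a basis of $\mathbb Z^2$. So for $R=\langle e_d\rangle$ and $S=\langle e_{d'}\rangle$ the groups $G_R$, $G_S$ are isomorphic exactly when $d$ and $d'$ have the same content.

## 6. Bi-orders on central extensions of $\Phi$

**Lemma 4.** $G_R$ is bi-orderable if and only if $C/R$ is torsion-free.

**Step 3a (necessity).** A bi-orderable group is torsion-free by Section 1, and $C/R=G_R''$ is a subgroup of $G_R$.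

**Step 3b (ordering an extension).** This is the tool for sufficiency. Let $1\to N\to G\to Q\to1$ be exact, let $Q$ be bi-ordered, and let $N$ have a bi-order invariant under conjugation by $G$. Put
$$P=\{g\in G:\bar g>1\text{ in }Q\}\cup\{g\in N:g>1\}.$$
If $g,h\in P$ and one of them is outside $N$, then $\overline{gh}>1$; if both are in $N$, then $gh>1$ in $N$. So $PP\subseteq P$. Since the order of $Q$ is bi-invariant and that of $N$ is $G$-invariant, $P$ is closed under conjugation. Each $g\ne1$ lies in exactly one of $P$, $P^{-1}$, and $1$ is in neither. Hence $g<h:\iff g^{-1}h\in P$ is a bi-order: it is transitive because $PP\subseteq P$, total because of the partition, left-invariant by its form, and right-invariant because $(gf)^{-1}hf=f^{-1}(g^{-1}h)f$.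

**Step 3c ($\Phi$ is bi-orderable).** Take $N=M$ and $Q=\mathbb Z^2$ with the lexicographic order. For $0\ne m\in M$ put $m>0$ if the coefficient of $m$ at $w_d$ is positive, where $d$ is the lexicographically largest element of its support. A sum of two positive elements is positive, and exactly one of $m,-m$ is positive. The lexicographic order on $\mathbb Z^2$ is translation-invariant, so the order on $M$ is invariant under translation, that is, under conjugation. Apply Step 3b.

**Step 3d ($G_R$ is bi-orderable if $C/R$ is torsion-free).** Take $N=C/R$ and $Q=\Phi$. A torsion-free abelian group embeds in a $\mathbb Q$-vector space, which is ordered lexicographically along an ordered basis. The order is invariant under conjugation because $C/R$ is central. Apply Step 3b. $\blacksquare$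

For example, $R=0$ and $R=C$ give the bi-orderable groups $F/[F'',F]$ and $\Phi$, whereas $R=2C$ gives a group with elements of order $2$. If $R$ is spanned by a subset of the basis $\{e_d\}$, then $G_R$ is bi-orderable. There are uncountably many such $R$, and $GL_2(\mathbb Z)$ is countable, so by Lemma 3 they give uncountably many isomorphism classes. The counting obstruction of Section 1 has disappeared at derived length three. What is left is to code a universal relation.

## 7. A free group of matrices in which no nontrivial element has eigenvalue $\pm1$

**Lemma 5.** Let
$$g=\begin{pmatrix}5&2\\2&1\end{pmatrix},\qquad h=\begin{pmatrix}5&-2\\-2&1\end{pmatrix},\qquad\Lambda=\langle g,h\rangle\le SL_2(\mathbb Z).$$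
Then $\Lambda$ is free on $g,h$, and $\lambda v\ne\pm v$ for all $1\ne\lambda\in\Lambda$ and $0\ne v\in\mathbb Z^2$.

We need the second property because the vectors $\lambda v$ will label basis elements of $C$ up to sign, and different $\lambda$ must give different labels. Let $\Lambda$ act on the circle $P^1(\mathbb R)$, with coordinate $t=p/q$ for the line of $(p,q)$. Put
$$J_g=[\tfrac32,4],\quad J_{g^{-1}}=[-1,-\tfrac15],\quad J_h=[-4,-\tfrac32],\quad J_{h^{-1}}=[\tfrac15,1].$$
These four arcs are pairwise disjoint, and $t=0$ lies in none of them.

**Step 4a (ping-pong).** We claim that $s(P^1\setminus\operatorname{int}J_{s^{-1}})\subset\operatorname{int}J_s$ for each $s\in\{g^{\pm1},h^{\pm1}\}$. A homeomorphism of the circle maps an arc to an arc, and an arc is determined by its endpoints and one interior point.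

For $s=g$, we have $g(t)=\frac{5t+2}{2t+1}$, so $g(-\frac15)=\frac53$, $g(0)=2$, $g(-1)=3$. The arc $P^1\setminus(-1,-\frac15)$ contains $0$, so its image is $[\frac53,3]\subset(\frac32,4)$.

For $s=g^{-1}$, we have $g^{-1}(t)=\frac{t-2}{-2t+5}$, so $g^{-1}(4)=-\frac23$, $g^{-1}(\infty)=-\frac12$, $g^{-1}(\frac32)=-\frac14$. The arc $P^1\setminus(\frac32,4)$ contains $\infty$, so its image is $[-\frac23,-\frac14]\subset(-1,-\frac15)$.

For $h^{\pm1}$, note that $h=\sigma g\sigma$ with $\sigma=\operatorname{diag}(-1,1)$, which acts by $t\mapsto-t$ and exchanges $J_g$ with $J_h$ and $J_{g^{-1}}$ with $J_{h^{-1}}$.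

**Step 4b (cyclically reduced words have two eigenlines).** We now apply the claim to words. Let $\lambda=s_1\cdots s_n$ be a nonempty reduced word. Then
$$\lambda(P^1\setminus\operatorname{int}J_{s_n^{-1}})\subset\operatorname{int}J_{s_1}, \tag{6}$$
by induction on $n$. For $n=1$ this is the claim. For $n>1$ the word $s_2\cdots s_n$ maps the set into $\operatorname{int}J_{s_2}$; since $s_2\ne s_1^{-1}$, this is disjoint from $J_{s_1^{-1}}$, so $s_1$ maps it into $\operatorname{int}J_{s_1}$. By (6), $\lambda$ moves $t=0$ into $J_{s_1}$, so $\lambda$ acts nontrivially on $P^1$.

Now let the word be cyclically reduced, so also $s_1\ne s_n^{-1}$ and $J_{s_1}\cap J_{s_n^{-1}}=\emptyset$. Then (6) gives $\lambda(J_{s_1})\subset\operatorname{int}J_{s_1}$, and by the intermediate value theorem $\lambda$ has a fixed point in $J_{s_1}$. The word $\lambda^{-1}=s_n^{-1}\cdots s_1^{-1}$ is also cyclically reduced, so $\lambda^{-1}$, and hence $\lambda$, has a fixed point in $J_{s_n^{-1}}$. The two fixed points are distinct, so $\lambda$ has two distinct real eigenlines.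

**Step 4c (conclusion).** Here we exclude the eigenvalues $\pm1$. Let $\lambda$ be given by a nonempty cyclically reduced word, and suppose $\lambda v=\varepsilon v$ with $v\ne0$, $\varepsilon=\pm1$. Since $\det\lambda=1$, both eigenvalues are $\varepsilon$; having two eigenlines, $\lambda=\varepsilon I$. But $\pm I$ acts trivially on $P^1$, a contradiction. In general a nonempty reduced word is conjugate in the free group to a nonempty cyclically reduced word: $\lambda=\gamma\lambda'\gamma^{-1}$ with $\gamma\in\Lambda$. If $\lambda v=\pm v$ with $v\neq0$, then $\lambda'(\gamma^{-1}v)=\pm\gamma^{-1}v$ with $\gamma^{-1}v\ne0$, which was just excluded. In particular $\lambda\ne1$ for every nonempty reduced word, so $\Lambda$ is free on $g,h$. $\blacksquare$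

## 8. Coding by one vector, and the reflection that defeats it

The obvious code uses one vector $v_1=(1,0)$. To $A\subseteq\Lambda$ attach
$$R^1_A=\langle e_{\lambda v_1}:\lambda\in A\rangle .$$
Much of this works. By Lemma 5, the $e_{\lambda v_1}$ are, up to sign, distinct basis elements of $C$. So $C/R^1_A$ is free abelian and $G_{R^1_A}$ is bi-orderable by Lemma 4. The map $A\mapsto R^1_A$ is injective, and it is Borel as a map to $\mathcal{BO}_2$: for a fixed $u\in F''$, the condition that the class of $u$ lies in $R^1_A$ depends on finitely many points of $A$, and an element outside $F''$ is never killed. Finally $\lambda_*R^1_A=R^1_{\lambda A}$, so by Lemma 3 translates give isomorphic groups. We have an injective Borel homomorphism from the universal relation $E(\Lambda,2^\Lambda)$ to $\cong_{BO}$. Composing it with reductions to $E(\Lambda,2^\Lambda)$, which are countable-to-one, we recover the weak universality of $\cong_{BO}$.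

It is not a reduction. Suppose $\theta_*R^1_A=R^1_B$ and $a\in A$. All we get is $\theta av_1=\pm bv_1$ for some $b\in B$. This says that $b^{-1}\theta a$ preserves the line of $v_1$, and infinitely many matrices do. So $\theta$ need not lie in $\pm\Lambda$. The failure really happens. Let $\rho=\operatorname{diag}(1,-1)$. Then $\rho g\rho=h$ and $\rho v_1=v_1$, so
$$\rho_*\langle e_{(1,0)},e_{(5,2)}\rangle=\langle e_{(1,0)},e_{(5,-2)}\rangle,\qquad\text{that is,}\qquad\rho_*R^1_{\{1,g\}}=R^1_{\{1,h\}} .$$
The two groups are isomorphic, but $\{1,h\}$ is not of the form $\lambda\{1,g\}=\{\lambda,\lambda g\}$: either $\lambda=1$ and $g=h$, or $\lambda=h$ and $hg=1$, and both are false in a free group on $g,h$.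

A matrix is determined by its values on two independent vectors, so we should record a second vector. Two details matter.

*The two vectors must be tied together.* If we take $v_2=(0,2)$ and kill $e_{\lambda v_1}$ and $e_{\lambda v_2}$ separately for $\lambda\in A$, the same reflection defeats us. Since $\rho v_2=-v_2$, we have $\rho\lambda v_2=-(\rho\lambda\rho)v_2$, and the sign is invisible to the subgroup generated by $e_{\rho\lambda\rho v_2}$. So $\{1,g\}$ and $\{1,h\}$ are again identified. The remedy is to kill only the sum $e_{\lambda v_1}+e_{\lambda v_2}$. Then the two vectors must be moved by the same $b$ *and with the same sign*. The reflection sends $e_{v_1}+e_{v_2}$ to $e_{v_1}-e_{v_2}$, which is not a multiple of it. The one sign left is the common sign, and (4) says that it acts on $C$ by $-\mathrm{id}$, so it preserves every subgroup.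

*The two vectors must be told apart.* With $(0,1)$ in place of $(0,2)$, put $f'_\lambda=e_{\lambda(1,0)}+e_{\lambda(0,1)}$. Let $\tau=\begin{pmatrix}0&1\\1&0\end{pmatrix}$. It exchanges the two vectors, so $\tau_*f'_\lambda=f'_{\tau\lambda\tau}$, and $\tau g\tau=\begin{pmatrix}1&2\\2&5\end{pmatrix}=h^{-1}$. So $\tau_*$ carries the subgroup coded by $\{1,g\}$ to that coded by $\{1,h^{-1}\}$. These sets are not translates of each other: $\{\lambda,\lambda g\}=\{1,h^{-1}\}$ would give $g=h^{-1}$ or $g=h$. With $(1,0)$ and $(0,2)$ the contents $1$ and $2$ are different, and no element of $GL_2(\mathbb Z)$ can exchange the two roles.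

## 9. Coding by a glued pair of vectors of contents $1$ and $2$

Let $v_1=(1,0)$, $v_2=(0,2)$, and for $\lambda\in\Lambda$ put
$$f_\lambda=e_{\lambda v_1}+e_{\lambda v_2}\in C .$$
For instance $f_1$ is the class of $[[x,y],x[x,y]x^{-1}]\cdot[[x,y],y^2[x,y]y^{-2}]$. For $A\subseteq\Lambda$ put
$$R_A=\langle f_\lambda:\lambda\in A\rangle\le C,\qquad N_A=\tilde R_A .$$
Clearly
$$\lambda_*f_\mu=f_{\lambda\mu},\qquad\lambda_*R_A=R_{\lambda A}\qquad(\lambda,\mu\in\Lambda). \tag{7}$$

**Step 5a (disjoint supports).** This step makes the elements $f_\lambda$ independent in the strongest sense. Since $\lambda v_1$ and $\lambda v_2$ have contents $1$ and $2$, we have $\lambda v_1\neq\pm\lambda v_2$. So $\operatorname{supp}f_\lambda=\{\pm\lambda v_1,\pm\lambda v_2\}$ has exactly two elements, and the coefficients there are $\pm1$. If $\lambda\ne\mu$, the supports of $f_\lambda$ and $f_\mu$ are disjoint: $\lambda v_i=\pm\mu v_j$ forces $i=j$ by content, then $\mu^{-1}\lambda v_i=\pm v_i$, and Lemma 5 gives $\lambda=\mu$. There are three consequences.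

(i) The basis of $C$ splits into the two-element sets $\operatorname{supp}f_\lambda$ for $\lambda\in A$ and the remaining elements. So $C/R_A$ is a direct sum of copies of $\mathbb Z$ and of $\mathbb Z^2/\langle(\pm1,\pm1)\rangle\cong\mathbb Z$. It is torsion-free, and $F/N_A=G_{R_A}$ is bi-orderable by Lemma 4.

(ii) $f_\mu\in R_A\iff\mu\in A$. Indeed an element of $R_A$ is supported in $\bigcup_{\lambda\in A}\operatorname{supp}f_\lambda$, which is disjoint from the nonempty set $\operatorname{supp}f_\mu$ if $\mu\notin A$. Hence $R_A=R_B\iff A=B$.

(iii) The support of a finite sum $\sum_b m_bf_b$ is the disjoint union of the two-element sets $\operatorname{supp}f_b$ with $m_b\ne0$. In particular the $f_\lambda$, $\lambda\in\Lambda$, form a basis of $R_\Lambda$.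

**Step 5b (continuity).** We check that $A\mapsto N_A$ is a continuous map $2^\Lambda\to\mathcal{BO}_2$, by showing that $\{A:u\in N_A\}$ is clopen for each $u\in F$. If $u\notin F''$, then $u\notin N_A$ for all $A$. Let $u\in F''$ have class $c\in C$. If $c\notin R_\Lambda$, then $u\notin N_A$ for all $A$. Otherwise $c=\sum_{\lambda\in S}n_\lambda f_\lambda$ uniquely, with $S$ finite and all $n_\lambda\ne0$, and $u\in N_A\iff S\subseteq A$. This is a condition on finitely many coordinates of $A$.

**Step 5c (translates give isomorphic groups).** This is the homomorphism half. If $B=\lambda A$ with $\lambda\in\Lambda$, then $\lambda_*R_A=R_B$ by (7), and $F/N_A\cong F/N_B$ by Lemma 3.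

**Step 5d (isomorphic groups come from translates).** This is the half that the one-vector code could not deliver. Suppose $F/N_A\cong F/N_B$. By Lemma 3 there is $\theta\in GL_2(\mathbb Z)$ with $\theta_*R_A=R_B$. If $A=\emptyset$, then $R_B=0$, so $B=\emptyset=A$ by (ii). Otherwise pick $a\in A$. The element
$$\theta_*f_a=e_{\theta av_1}+e_{\theta av_2}$$
lies in $R_B$, and its support has two elements, because $\theta av_1$ and $\theta av_2$ have contents $1$ and $2$; the coefficients are $\pm1$. By (iii), an element of $R_B$ with a two-element support is a multiple of a single $f_b$ with $b\in B$; comparing coefficients,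
$$e_{\theta av_1}+e_{\theta av_2}=n\,(e_{bv_1}+e_{bv_2}),\qquad n=\pm1 .$$
Compare the parts supported on vectors of content $1$, and then those of content $2$: for $i=1,2$,
$$e_{\theta av_i}=n\,e_{bv_i}=e_{nbv_i},$$
so $\theta av_i=nbv_i$ by (3), with the same sign $n$ for both $i$. Since $v_1,v_2$ span $\mathbb Q^2$, $\theta a=nb$. Hence $\theta=n\lambda$ with $\lambda=ba^{-1}\in\Lambda$. By (4), $n$ acts on $C$ as $\pm\mathrm{id}$ and preserves every subgroup, so
$$R_B=\theta_*R_A=\lambda_*R_A=R_{\lambda A},$$
and $B=\lambda A$ by (ii). Note that a single $a\in A$ was enough to determine $\theta$ up to sign.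

**Step 5e (Theorem 1).** We assemble the pieces. By Lemma 5, $\Lambda$ is free of rank $2$. By (i) and Step 5b, $A\mapsto N_A$ is a continuous map to $\mathcal{BO}_2$; each $F/N_A$ is centre-by-metabelian because $[F'',F]\le N_A$. By Steps 5c and 5d it reduces $E(\Lambda,2^\Lambda)$ to $\cong_{BO}$. By Dougherty–Jackson–Kechris, $E(\Lambda,2^\Lambda)$ is universal. Composing reductions, every countable Borel equivalence relation reduces to $\cong_{BO}$; in particular $E_\infty\le_B\ \cong_{BO}$. All values $N_A$ are $2$-generated centre-by-metabelian groups. The marked groups of this kind in $\mathcal{BO}$ that come with two generators form a closed set, and those that admit two generators in some marking form a Borel set, since "some pair of words generates" is a countable union of open conditions. So the restricted relation is a countable Borel equivalence relation, and it is universal by the same composition. $\blacksquare$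

## 10. Generators, derived length and larger classes

**Proof of Theorem 2(1).** The structure of $C$ and the action $\theta_*$ are in Section 4, the isomorphism criterion is Lemma 3, and the order criterion is Lemma 4. $\blacksquare$

**Proof of Theorem 2(2).** We transport the code to $n$ generators. Let $n\ge2$ and let $\pi\colon F_n\to F_2$ send $x_1,x_2$ to the basis of $F_2$ and $x_3,\dots,x_n$ to $1$. Then $\pi^{-1}(N_A)$ is normal in $F_n$ with quotient $F_2/N_A$, so it lies in $\mathcal{BO}_n$. The map $A\mapsto\pi^{-1}(N_A)$ is continuous, because $u\in\pi^{-1}(N_A)\iff\pi(u)\in N_A$. By Theorem 1 it reduces $E(\Lambda,2^\Lambda)$ to $\cong_{BO}$ restricted to $\mathcal{BO}_n$. For $n=1$, $\mathcal{BO}_1$ has exactly two points, the groups $1$ and $\mathbb Z$, and a universal relation has uncountably many classes. $\blacksquare$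

**Proof of Theorem 2(3).** We combine the code with the count of Section 1. Having derived length $\le d$ means that $N$ contains the $d$-th derived subgroup of $F_n$, a closed condition on $N$; so the restricted relation is a countable Borel equivalence relation. If $d\ge3$, all $F_2/N_A$ lie in the class, since their second derived subgroup is central, and Theorem 1 gives universality. If $d\le2$, every point of the class is a normal subgroup $N\ge F_n''$ of some $F_n$. By Hall's theorem and the argument of Section 1 there are only countably many of these, hence countably many classes, and the relation is not universal. $\blacksquare$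

**Proof of Theorem 2(4).** The class $\mathcal C$ is a Borel subset of $\bigsqcup_n\mathcal N_n$, hence a standard Borel space, and isomorphism on it is a countable Borel equivalence relation by Section 2. The map $A\mapsto N_A$ takes values in $\mathcal C$, is Borel, and by Theorem 1 reduces $E(\Lambda,2^\Lambda)$ to isomorphism on $\mathcal C$, which is therefore universal. As for the examples: centre-by-metabelian groups are given by the closed condition $[F_n'',F_n]\le N$, groups of derived length $\le3$ by the closed condition $F_n'''\le N$, and left-orderable groups form a closed set by Section 2. All three classes are isomorphism-invariant. The groups $F_2/N_A$ lie in the first two because $[F_2'',F_2]\le N_A$, and in the third because a bi-ordering is in particular a left-invariant order. $\blacksquare$
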